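# A Banach space with property HIC$_\infty$ and infinite-dimensional $X^{**}/X$

Banach spaces are real. A space "$X$" whose dimension is not specified in a definition below is infinite dimensional, except where finite dimension (including $\{0\}$) is explicitly allowed. We regard $X$ as a subspace of $X^{**}$ and write $B_X$, $S_X$ for its unit ball and unit sphere. For $M\subset\mathbb N$, $[M]^r$ is the set of $r$-element subsets of $M$, written as increasing tuples. If $t$ is an increasing tuple and $n>\max t$, then $(t,n)$ is $t$ with $n$ appended. The empty tuple is $\emptyset$, with $\max\emptyset=0$.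

## 1. Quasi-reflexivity, Hamming graphs, interlacing, asymptotic-$c_0$ spaces

**Definition 1.1.** A Banach space $X$ is *quasi-reflexive* if $X$ has finite codimension in $X^{**}$.

Reflexive spaces have codimension $0$. The space $c_0$ is not quasi-reflexive: $c_0^{**}=\ell_\infty$, and if $A_1,A_2,\dots$ are disjoint infinite subsets of $\mathbb N$, a finite combination of the indicators $\mathbf 1_{A_j}$ lies in $c_0$ only if all its coefficients vanish, so $\ell_\infty/c_0$ is infinite dimensional. A space that is quasi-reflexive but not reflexive will come out of the construction in Sections 9 and 10 (take $Y=\mathbb R$ there).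

**Definition 1.2.** For $k\in\mathbb N$ and $M\subset\mathbb N$ infinite, $H_k^\omega(M)$ is the set of $k$-element subsets $\bar n=(n_1<\dots<n_k)$ of $M$ with the Hamming distance $d_H(\bar n,\bar m)=|\{i:n_i\ne m_i\}|$. For $f:H_k^\omega(M)\to X$, $\mathrm{Lip}(f)$ denotes the Lipschitz constant.

For instance $d_H((1,2),(1,3))=1$, but $d_H((1,2),(2,3))=2$: positions are compared, not sets. The diameter is at most $k$, so Lipschitz maps on $H_k^\omega(\mathbb N)$ are bounded.

**Definition 1.3.** A pair $\bar n,\bar m$ is *interlaced* if $n_1<m_1<n_2<m_2<\dots<n_k<m_k$.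

The pair $(1,5),(3,8)$ is interlaced; $(1,2),(3,4)$ is not. Interlaced pairs are always at the full distance $k$. They correspond bijectively to $2k$-tuples $s=(s_1<\dots<s_{2k})$ via $n_i=s_{2i-1}$, $m_i=s_{2i}$.

**Definition 1.4.** A Banach space $X$, of any dimension, is *HIC with constant $\lambda>0$* if for every $k$ and every Lipschitz map $f:H_k^\omega(\mathbb N)\to X$ there is an infinite $M\subset\mathbb N$ with
$$\|f(\bar n)-f(\bar m)\|\le\lambda\,\mathrm{Lip}(f)\quad\text{for all interlaced }\bar n,\bar m\in H_k^\omega(M).$$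
$X$ is *HIC* if this holds for some $\lambda$. An infinite-dimensional $X$ has *property HIC$_\infty$* if it is HIC.

For $k=1$ there is nothing to do: the left side is at most $\mathrm{Lip}(f)$. For general $k$ the trivial bound is $k\,\mathrm{Lip}(f)$. The property asks for a bound independent of $k$. In $\ell_p$ with $1\le p<\infty$ this fails. Let $f(\bar n)=\sum_{i=1}^k e_{n_i}$. If $d_H(\bar n,\bar m)=d$, the sets $\bar n,\bar m$ have symmetric difference of size at most $2d$, so $\|f(\bar n)-f(\bar m)\|\le(2d)^{1/p}\le2^{1/p}d$ and $\mathrm{Lip}(f)\le2^{1/p}$. For an interlaced pair all $2k$ entries differ and $\|f(\bar n)-f(\bar m)\|=(2k)^{1/p}$. The ratio is at least $k^{1/p}$, whatever $M$ is.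

**Definition 1.5.** Let $\mathrm{cof}(X)$ be the set of closed finite-codimensional subspaces of $X$. $X$ is *asymptotic-$c_0$* (with constant $K\ge1$) if for every $n\in\mathbb N$: there is $X_1\in\mathrm{cof}(X)$ such that for every $x_1\in S_{X_1}$ there is $X_2\in\mathrm{cof}(X)$ such that for every $x_2\in S_{X_2}$, and so on, up to: there is $X_n\in\mathrm{cof}(X)$ such that for every $x_n\in S_{X_n}$,
$$\Big\|\sum_{i=1}^na_ix_i\Big\|\le K\max_{1\le i\le n}|a_i|\quad\text{for all scalars }a_1,\dots,a_n .$$

Think of a game with $n$ rounds. One player names $X_i\in\mathrm{cof}(X)$, the other answers with $x_i\in S_{X_i}$, and the first player has a strategy that forces the $c_0$-estimate.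

*Example: $c_0$ is asymptotic-$c_0$ with constant $2$.* Put $q_0=0$, let $X_i$ be the vectors whose first $q_{i-1}$ coordinates vanish, and after $x_i$ is played choose $q_i>q_{i-1}$ such that $|x_i|\le1/n$ beyond $q_i$. At a coordinate in $(q_{i-1},q_i]$ the vectors $x_j$ with $j>i$ vanish, $x_i$ is at most $1$, and each $x_j$ with $j<i$ is at most $1/n$; beyond $q_n$ all are at most $1/n$. So $\|\sum a_ix_i\|\le2\max|a_i|$.

*Non-example: $\ell_p$, $1\le p<\infty$.* Whatever $X_i$ is, it meets the infinite-dimensional space of vectors vanishing on $[1,q_{i-1}]$. Take $x_i$ of norm $1$ there and $q_i>q_{i-1}$ such that the part of $x_i$ beyond $q_i$ has norm at most $1/n$. Then $\|\sum_{i\le n}x_i\|\ge n^{1/p}(1-\frac1n)-1$, which is unbounded in $n$.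

**Definition 1.6.** $T$ is the space of Figiel and Johnson. It is reflexive, has a normalized $1$-unconditional basis, and its norm satisfies
$$\|x\|_T=\max\Big(\|x\|_\infty,\ \tfrac12\sup\Big\{\sum_{j=1}^r\|E_jx\|_T:\ r\le E_1<\dots<E_r\Big\}\Big),\tag{1.1}$$
where the $E_j$ are finite successive subsets of $\mathbb N$, $r\le E_1$ means $r\le\min E_1$, and $E_jx$ is the restriction of $x$ to $E_j$. The dual $E=T^*$ is Tsirelson's original space; its basis $(t_i)$, biorthogonal to that of $T$, is normalized and $1$-unconditional.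

These facts (Tsirelson 1974; Figiel–Johnson 1974) are used without proof. Recall that $1$-unconditionality means $\|\sum a_it_i\|\le\|\sum b_it_i\|$ whenever $|a_i|\le|b_i|$ for all $i$. As an example, let $x$ be the sum of the basis vectors of $T$ with indices $r,\dots,2r-1$. The singletons $E_j=\{r+j-1\}$ are admissible in (1.1), so $\|x\|_T\ge r/2$. Dually, Lemma 8.1 below gives $\|t_r+\dots+t_{2r-1}\|_E\le2$.

## 2. Does HIC$_\infty$ force $X^{**}/X$ to be finite dimensional?

Baudier, Lancien, Motakis and Schlumprecht proved that every quasi-reflexive asymptotic-$c_0$ Banach space has property HIC$_\infty$. In the converse direction, Audrey Fovelle, "Hamming graphs and concentration properties in non-quasi-reflexive Banach spaces", arXiv:2106.04297 (2021), is the source of the following problem: *is every Banach space with property HIC$_\infty$ quasi-reflexive?* In plain words: if every Lipschitz map from a Hamming graph of any dimension $k$ can be made to have bounded oscillation on interlaced pairs, with a bound not depending on $k$, does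 $X$ nearly fill its bidual?

**Theorem 2.1.** No. There is a separable asymptotic-$c_0$ Banach space $X$ which has property HIC$_\infty$ and for which $X^{**}/X$ is isomorphic to $T^*$. In particular $X$ is not quasi-reflexive.

The proof separates into statements of independent shape. The first says what $X^{**}/X$ must satisfy, the second that in the asymptotic-$c_0$ setting nothing more is needed, and the third that the quotient can be prescribed. In Theorem 2.2 and for the quotients in Theorems 2.3 and 2.4, finite-dimensional spaces are allowed.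

**Theorem 2.2.** If $X$ is HIC with constant $\lambda$, then $X^{**}$ is HIC with every constant $>\lambda$, and $X^{**}/X$ is HIC with every constant $>2\lambda$.

**Theorem 2.3.** If $X$ is infinite dimensional and asymptotic-$c_0$ with constant $K$, and $X^{**}/X$ is HIC with constant $\mu$, then $X$ is HIC with every constant $\lambda>2K(\mu+2)$.

**Theorem 2.4.** For every separable Banach space $Y\ne\{0\}$ there is a separable, infinite-dimensional, asymptotic-$c_0$ space $X$ with $X^{**}/X\cong Y$.

**Corollary 2.5.** (1) An asymptotic-$c_0$ space $X$ has HIC$_\infty$ if and only if $X^{**}/X$ is HIC.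

(2) For separable $Y\ne\{0\}$ the following are equivalent: (i) $Y\cong X^{**}/X$ for some $X$ with HIC$_\infty$; (ii) the same with $X$ separable and asymptotic-$c_0$; (iii) $Y$ is HIC, i.e. $\dim Y<\infty$ or $Y$ has HIC$_\infty$.

Theorem 2.1 uses only Theorems 2.3 and 2.4. Theorem 2.2 tells us where to look for an example and gives the converse halves of Corollary 2.5.

## 3. Ramsey's theorem, ultrafilters, and why one interlaced pair is enough

Recall Ramsey's theorem: if $[\mathbb N]^r$ is colored with finitely many colors, there is an infinite $M$ such that $[M]^r$ has one color. If $\mathrm{Lip}(f)=0$ the HIC inequality is trivial, so we may always normalize $\mathrm{Lip}(f)=1$.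

**Lemma 3.1.** (a) If $Y\neq\{0\}$, $S:Y\to Y'$ is an isomorphism into $Y'$ and $Y'$ is HIC with constant $\mu$, then $Y$ is HIC with constant $\mu\|S\|\|S^{-1}\|$, where $S^{-1}$ is defined on $S(Y)$. (b) Finite-dimensional spaces are HIC with every constant $\mu>0$.

*Proof.* (a) Let $f:H_k^\omega(\mathbb N)\to Y$ be Lipschitz and let $M$ be given by HIC for $S\circ f$. For interlaced pairs in $M$, $\|f(\bar n)-f(\bar m)\|\le\|S^{-1}\|\,\mu\,\mathrm{Lip}(S\circ f)\le\mu\|S\|\|S^{-1}\|\mathrm{Lip}(f)$.

(b) Let $\mathrm{Lip}(f)>0$. The range of $f$ is bounded in a finite-dimensional space, so finitely many disjoint sets of diameter at most $\mu\,\mathrm{Lip}(f)$ cover it. Color $\bar n\in[\mathbb N]^k$ by the set that contains $f(\bar n)$. By Ramsey's theorem $f(H_k^\omega(M))$ lies in one of these sets for some infinite $M$. $\square$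

The next lemma lets us compute Lipschitz constants by changing one entry at a time. There is something to check, since the intermediate tuples must remain increasing.

**Lemma 3.2.** $\mathrm{Lip}(f)$ is the supremum of $\|f(\bar n)-f(\bar m)\|$ over pairs with $d_H(\bar n,\bar m)=1$.

*Proof.* We go from $\bar n$ to $\bar m$ through the coordinatewise maximum. First replace $n_i$ by $\max(n_i,m_i)$ for $i=k,k-1,\dots,1$ in this order. An intermediate tuple consists of $n_1<\dots<n_{i-1}$ followed by $\max(n_l,m_l)$, $l\ge i$; it is increasing, because $n_{i-1}<n_i\le\max(n_i,m_i)$ and the maxima increase strictly. Then replace $\max(n_i,m_i)$ by $m_i$ for $i=1,\dots,k$; an intermediate tuple is increasing because $m_i\le\max(n_i,m_i)<\max(n_{i+1},m_{i+1})$. If $n_i=m_i$, both replacements at $i$ are trivial; if $n_i\ne m_i$, exactly one is nontrivial. So there are exactly $d_H(\bar n,\bar m)$ nontrivial steps, each changing one entry, and the triangle inequality finishes the proof. $\square$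

For example, from $(1,4)$ to $(2,3)$ the path is $(1,4)\to(2,4)\to(2,3)$.

**Lemma 3.3.** $X$ is HIC with constant $\lambda$ if and only if

$(*)_\lambda$: for every $k$ and every Lipschitz $f:H^\omega_k(\mathbb N)\to X$ there is at least one interlaced pair with $\|f(\bar n)-f(\bar m)\|\le\lambda\,\mathrm{Lip}(f)$.

*Proof.* HIC trivially implies $(*)_\lambda$. Conversely, assume $(*)_\lambda$ and let $f$ be given. Interlaced pairs in $M$ are the elements of $[M]^{2k}$, so Ramsey's theorem gives an infinite $M$ for which either all interlaced pairs in $M$ satisfy the inequality, or all violate it. In the second case let $\varphi:\mathbb N\to M$ be the increasing bijection and apply it to all entries of a tuple. It preserves $d_H$ and interlacing, so $\mathrm{Lip}(f\circ\varphi)\le\mathrm{Lip}(f)$, and $(*)_\lambda$ for $f\circ\varphi$ produces an interlaced pair in $M$ that satisfies the inequality: a contradiction. $\square$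

Fix once and for all a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. "For $\mathcal U$-many $n$" means: for all $n$ in some member of $\mathcal U$. Finitely many properties that each hold for $\mathcal U$-many $n$ hold simultaneously for $\mathcal U$-many $n$. Members of $\mathcal U$ are infinite, cofinite sets belong to $\mathcal U$, and every sequence in a compact Hausdorff space, in particular every bounded sequence in a dual space with its weak$^*$ topology, has a limit along $\mathcal U$.

**Definition 3.4.** Let $B\subset[\mathbb N]^r$. An increasing tuple $t$ with $|t|\le r$ is *$B$-good* if $|t|=r$ and $t\in B$, or $|t|<r$ and $\{n>\max t:(t,n)\text{ is }B\text{-good}\}\in\mathcal U$.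

Example: $r=2$ and $B=\{(a,b):b>2a\}$. For each $a$ the set $\{b:b>2a\}$ is cofinite, so $(a)$ is $B$-good, and therefore $\emptyset$ is $B$-good. The set $M=\{3^j\}$ satisfies $[M]^2\subset B$.

**Lemma 3.5.** Each $t$ with $|t|\le r$ is good for exactly one of $B$ and $[\mathbb N]^r\setminus B$. If $\emptyset$ is $B$-good, then $[M]^r\subset B$ for some infinite $M$.

*Proof.* The first claim is clear if $|t|=r$. If $|t|<r$ and it holds for all $(t,n)$, then the $n>\max t$ split into those with $(t,n)$ good for $B$ and those with $(t,n)$ good for the complement; exactly one of these two sets lies in $\mathcal U$.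

For the second claim choose $m_1<m_2<\cdots$ inductively so that all subsets of $\{m_1,\dots,m_j\}$ of size at most $r$ are $B$-good. This holds for $j=0$. Given $m_1,\dots,m_j$, each $t\subset\{m_1,\dots,m_j\}$ with $|t|<r$ is $B$-good, so $(t,n)$ is $B$-good for $\mathcal U$-many $n$. There are finitely many such $t$, so some $n>m_j$ works for all of them; let $m_{j+1}=n$. Put $M=\{m_1,m_2,\dots\}$. $\square$

## 4. The space $c_0$ fails HIC$_\infty$: a truncated and averaged Fréchet map

The obvious candidate for a counterexample is $c_0$: it is asymptotic-$c_0$ and $\ell_\infty/c_0$ is infinite dimensional. We show by hand that it is not HIC.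

In $\ell_\infty$ failure is immediate. The set $H_k^\omega(\mathbb N)$ is countable; index the coordinates of $\ell_\infty$ by $\bar r\in H_k^\omega(\mathbb N)$ and put $g(\bar n)=(d_H(\bar n,\bar r))_{\bar r}$. By the triangle inequality $\|g(\bar n)-g(\bar m)\|_\infty\le d_H(\bar n,\bar m)$, with equality seen at $\bar r=\bar m$. So $g$ is an isometric embedding, $\mathrm{Lip}(g)=1$, and every interlaced pair is mapped to distance $k$.

The values $g(\bar n)$ are not in $c_0$. Truncating to a finite set of coordinates helps, but the truncation must be chosen without spoiling the Lipschitz constant. We let extra entries of the tuple decide where to truncate and take an average, so that each extra entry matters little. Define $f:H_{2k}^\omega(\mathbb N)\to c_0(H_k^\omega(\mathbb N))\cong c_0$ by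
$$f(n_1,\dots,n_k,p_1,\dots,p_k)(\bar r)=\frac1k\sum_{j=1}^kd_H(\bar n,\bar r)\,\mathbf 1_{\{r_k<p_j\}} .$$
This is finitely supported, because only $\bar r$ with $r_k<p_k$ count. Changing one $n_i$ changes each coordinate by at most $1$. Changing one $p_j$ changes one summand, by at most $k$, hence the coordinate by at most $k/k=1$. By Lemma 3.2, $\mathrm{Lip}(f)\le1$. If $(\bar n,\bar p),(\bar m,\bar q)$ are interlaced, then $\bar n,\bar m$ are interlaced and $m_k<p_1<q_1$, so at the coordinate $\bar r=\bar m$ no truncation takes place: the values are $d_H(\bar n,\bar m)=k$ and $d_H(\bar m,\bar m)=0$. Hence $\|f(\bar n,\bar p)-f(\bar m,\bar q)\|\ge k$ for every interlaced pair, and $c_0$ is not HIC.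

Thus being asymptotic-$c_0$ is not enough. The obstruction came from the bidual $\ell_\infty$, which suggests that a space with HIC$_\infty$ passes the property on to its bidual.

## 5. HIC passes to $X^{**}$ and to $X^{**}/X$

We prove Theorem 2.2 by the same device, with truncations replaced by the operators of the principle of local reflexivity: *for finite-dimensional $G\subset X^{**}$, $F\subset X^*$ and $\varepsilon>0$ there is a linear $T:G\to X$ with $(1-\varepsilon)\|z\|\le\|Tz\|\le(1+\varepsilon)\|z\|$ and $x^*(Tz)=z(x^*)$ for $z\in G$, $x^*\in F$.*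

**Step 1: from $X$ to $X^{**}$.** The aim is to verify $(*)_{\lambda'}$ for $X^{**}$ and any $\lambda'>\lambda$. Let $g:H_k^\omega(\mathbb N)\to X^{**}$ have $\mathrm{Lip}(g)=1$. Subtracting one value of $g$, we may assume $\|g(\bar n)\|\le k$ for all $\bar n$. Fix $\varepsilon>0$, and for all $\bar n,\bar m$ choose $x^*_{\bar n,\bar m}\in B_{X^*}$ with
$$\langle g(\bar n)-g(\bar m),x^*_{\bar n,\bar m}\rangle\ge\|g(\bar n)-g(\bar m)\|-\varepsilon .$$
For $p\in\mathbb N$ put $G_p=\mathrm{span}\{g(\bar n):n_k<p\}$, which is finite dimensional, and $A_p=\{x^*_{\bar n,\bar m}:n_k,m_k<p\}$, which is finite. Local reflexivity gives a linear $T_p:G_p\to X$ with $\|T_p\|\le1+\varepsilon$ and $x^*(T_pz)=z(x^*)$ for $z\in G_p$, $x^*\in A_p$. Define $f:H_{3k}^\omega(\mathbb N)\to X$ by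
$$f(n_1,\dots,n_k,p_1,\dots,p_{2k})=\frac1{2k}\sum_{j=1}^{2k}T_{p_j}g(\bar n).$$
This makes sense because $n_k<p_j$, so $g(\bar n)\in G_{p_j}$. Changing one $n_i$ changes $g(\bar n)$ by at most $1$ and $f$ by at most $1+\varepsilon$. Changing one $p_j$ changes one summand, so $f$ changes by at most $\frac1{2k}\cdot2(1+\varepsilon)k=1+\varepsilon$. (There are $2k$ entries $p_j$ because two different operators are compared.) By Lemma 3.2, $\mathrm{Lip}(f)\le1+\varepsilon$.

Since $X$ is HIC with constant $\lambda$, there is an interlaced pair $(\bar n,\bar p),(\bar m,\bar q)$ with $\|f(\bar n,\bar p)-f(\bar m,\bar q)\|\le\lambda(1+\varepsilon)$. Then $\bar n,\bar m$ are interlaced and $n_k<m_k<p_1<q_1$, so $x^*=x^*_{\bar n,\bar m}$ lies in every $A_{p_j}$ and every $A_{q_j}$. Hence $x^*(f(\bar n,\bar p))=g(\bar n)(x^*)$ and $x^*(f(\bar m,\bar q))=g(\bar m)(x^*)$, and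
$$\|g(\bar n)-g(\bar m)\|-\varepsilon\le\langle g(\bar n)-g(\bar m),x^*\rangle=x^*\big(f(\bar n,\bar p)-f(\bar m,\bar q)\big)\le\lambda(1+\varepsilon).$$
As $\varepsilon>0$ is arbitrary, Lemma 3.3 shows that $X^{**}$ is HIC with every constant $>\lambda$.

**Step 2: from $X^{**}$ to $X^{**}/X$.** The purpose is to embed the quotient in a space already known to be HIC, namely $X^{(4)}=(X^{**})^{**}$. If $X^{**}=X$, the quotient is $\{0\}$ and Lemma 3.1(b) applies. Otherwise let $Q:X^{**}\to X^{**}/X$ be the quotient map, let $i_Z:Z\to Z^{**}$ denote canonical embeddings, and put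
$$S(Qx^{**})=i_{X^{**}}x^{**}-(i_X)^{**}x^{**}\in X^{(4)} .$$
For every operator $R:Z\to W$ one has $R^{**}i_Z=i_WR$; with $R=i_X$ this reads $(i_X)^{**}i_X=i_{X^{**}}i_X$. So the right side vanishes for $x^{**}\in X$, and $S$ is well defined and linear. Its value has norm at most $2\|x^{**}-x\|$ for every $x\in X$, so $\|SQx^{**}\|\le2\,\mathrm{dist}(x^{**},X)$. For the lower bound let $\varphi\in X^{***}$, $\|\varphi\|\le1$, $\varphi|_X=0$. Then
$$\langle SQx^{**},\varphi\rangle=\varphi(x^{**})-x^{**}(\varphi|_X)=\varphi(x^{**}),$$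
and by Hahn–Banach the supremum of $\varphi(x^{**})$ over such $\varphi$ is $\mathrm{dist}(x^{**},X)$. Thus $\|y\|\le\|Sy\|\le2\|y\|$ on $X^{**}/X$. Step 1 applied twice shows that $X^{(4)}$ is HIC with every constant $>\lambda$, and Lemma 3.1(a) with $\|S\|\le2$, $\|S^{-1}\|\le1$ shows that $X^{**}/X$ is HIC with every constant $>2\lambda$. $\square$

So the quotient $X^{**}/X$ of a counterexample must itself be an infinite-dimensional HIC space. The next section finds candidates for the quotient.

## 6. Weak$^*$ limit trees: the reflexive case, and where the argument stops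

Let $X$ be infinite dimensional and let $f:H_k^\omega(\mathbb N)\to X$ have $\mathrm{Lip}(f)=1$. We set up notation that Section 7 uses as well.

**The limits $z_t$.** For $t\in[\mathbb N]^k$ put $z_t=f(t)$; for $|t|<k$ put $z_t=w^*\text{-}\lim_{n\to\mathcal U}z_{(t,n)}\in X^{**}$. These exist since $f$ is bounded. Then
$$\|z_t-z_{t'}\|\le d_H(t,t')\quad(|t|=|t'|),\qquad\|z_{(t,n)}-z_t\|\le1\quad(|t|<k).\tag{6.1}$$
The first holds for $|t|=k$. If it holds in length $|t|+1$, then $\|z_{(t,n)}-z_{(t',n)}\|\le d_H(t,t')$ for all large $n$, and weak$^*$ lower semicontinuity of the norm gives it for $t,t'$. The second follows by lower semicontinuity from $z_{(t,n)}-z_t=w^*\text{-}\lim_{n'\to\mathcal U}(z_{(t,n)}-z_{(t,n')})$, where the two tuples are at distance at most $1$.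

**The partial differences $D_j$.** For $s=(s_1<\dots<s_{2k})$ let $s|j=(s_1,\dots,s_j)$ and
$$D_{2i}=z_{(s_1,s_3,\dots,s_{2i-1})}-z_{(s_2,s_4,\dots,s_{2i})},\qquad D_{2i-1}=z_{(s_1,s_3,\dots,s_{2i-1})}-z_{(s_2,\dots,s_{2i-2})}.$$
$D_j$ depends only on $s|j$, $D_0=0$, and $D_{2k}=f(\bar n)-f(\bar m)\in X$ for the interlaced pair given by $s$. Put $d_j=D_j-D_{j-1}$. For $j=2i-1$ this is $z_{(t,s_j)}-z_t$ with $t=(s_1,s_3,\dots,s_{2i-3})$, and for $j=2i$ it is $-(z_{(t,s_j)}-z_t)$ with $t=(s_2,s_4,\dots,s_{2i-2})$. Hence, by (6.1) and the definition of $z_t$,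
$$\|d_j\|\le1,\quad\text{and for fixed }s|(j-1),\ d_j\to0\text{ in }\sigma(X^{**},X^*)\text{ as }s_j\to\mathcal U.\tag{6.2}$$

**The first approach: play the $d_j$ in the game.** Suppose $X$ is reflexive and asymptotic-$c_0$ with constant $K$. Then $d_j\in X$ and $d_j\to0$ weakly, so for any $X_j\in\mathrm{cof}(X)$ the image of $d_j$ in the finite-dimensional space $X/X_j$ tends to $0$ in norm. Choosing $s_1<s_2<\cdots$ one after the other while the game with $n=2k$ rounds is played, we get $y_j\in X_j$ with $\|d_j-y_j\|\le\eta$, and answer with $x_j=y_j/\|y_j\|$ (any element of $S_{X_j}$ if $y_j=0$). Since $\|y_j\|\le1+\eta$,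
$$\|f(\bar n)-f(\bar m)\|=\Big\|\sum_{j=1}^{2k}d_j\Big\|\le K(1+\eta)+2k\eta .$$
So a reflexive asymptotic-$c_0$ space is HIC with every constant $>K$. In particular this will apply to $T^*$ once we know that $T^*$ is asymptotic-$c_0$ (Lemma 8.2), which makes $T^*$ a candidate for the quotient.

**Where it stops.** If $X$ is not reflexive, then $d_j$ lies in $X^{**}$ and is only weak$^*$ null, so it is not a legal move, not even approximately. This is not a technicality: weak$^*$ null increments in $X^{**}$ need not satisfy any $c_0$-estimate. In $X=c_0$ let $b_n=e_1+\dots+e_n$ and $f(\bar n)=\sum_{i=1}^kb_{n_i}$. Changing one entry from $a$ to $b>a$ changes $f$ by $\mathbf 1_{(a,b]}$, so $\mathrm{Lip}(f)=1$. Here $w^*\text{-}\lim b_n=\mathbf 1$ (the constant sequence), so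
$$z_t=\sum_{l\le|t|}b_{t_l}+(k-|t|)\mathbf 1,\qquad z_{(t,n)}-z_t=b_n-\mathbf 1=-\mathbf 1_{(n,\infty)} .$$
Along one branch $k$ such increments add up to norm $k$, however far apart the entries are chosen.

And yet this particular $f$ behaves well on interlaced pairs: $D_{2i}=-\sum_{l\le i}\mathbf 1_{(s_{2l-1},s_{2l}]}$ lies in $c_0$ and has norm at most $1$, while $D_{2i-1}=D_{2i-2}-\mathbf 1_{(s_{2i-1},\infty)}$ has norm $1$ and distance exactly $1$ from $c_0$, the distance of a bounded sequence to $c_0$ being the upper limit of its absolute values. The increments $d_j$ are bad one by one, but their partial sums $D_j$ never go far from $X$. In the quotient $X^{**}/X$ the class of $D_{2i}$ is the difference of the values of the Lipschitz map $t\mapsto Qz_t$ at an interlaced pair in $H_i^\omega(\mathbb N)$, so if $X^{**}/X$ is HIC we can force $\mathrm{dist}(D_{2i},X)\le\mu$ for every $i$. The remaining question is how to use this distance.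

## 7. Increments of norming functionals: proof of Theorem 2.3

The way past the obstacle is to play the game on the predual side of the functionals. Norm the final vector by $x_s^*\in S_{X^*}$ and decompose $x_s^*=x_\emptyset^*+\sum_je_j^*$ into weak$^*$ null increments, as we did for $f$. The functionals $e_j^*$ act on $X$, so the game in $X$ sees them: vectors $x_j\in X$ that nearly norm $e_j^*$ and satisfy a $c_0$-estimate force $\sum_j\|e_j^*\|\lesssim2K$. Pair $\sum_ld_l$ with $\sum_je_j^*$. The terms $d_l(e_j^*)$ with $l>j$ can be made small, as $d_l$ is weak$^*$ null and chosen after $e_j^*$. What is left for each $j$ is $D_j(e_j^*)$. Here $e_j^*$ is chosen after $D_{j-1}$, but since $D_{j-1}\in X^{**}$ and $e_j^*$ is only $\sigma(X^*,X)$-null, we cannot kill $D_{j-1}(e_j^*)$ itself; we can kill $e_j^*(u_{j-1})$ for a point $u_{j-1}\in X$ near $D_{j-1}$. The cost is $\mathrm{dist}(D_{j-1},X)\|e_j^*\|$, which the HIC property of the quotient controls.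

**Step 1: nearly norming vectors in a subspace fixed beforehand.** In the game, the subspace is announced before $s_j$, hence before $e_j^*$, is known. The following lemma says that this costs a factor $2$ only.

**Lemma 7.1.** Let $X$ be infinite dimensional, $(e_n^*)$ bounded in $X^*$ with $\sigma(X^*,X)$-$\lim_{n\to\mathcal U}e^*_n=0$, $Z\in\mathrm{cof}(X)$ and $\eta>0$. Then for $\mathcal U$-many $n$ there is $x\in S_Z$ with $e_n^*(x)\ge\frac12\|e^*_n\|-\eta$.

*Proof.* By Hahn–Banach, $\|e_n^*|_Z\|=\mathrm{dist}(e_n^*,Z^\perp)$, and since $Z^\perp$ is finite dimensional the distance is attained: $\|e_n^*|_Z\|=\|e_n^*-g_n\|$ with $g_n\in Z^\perp$. As $\|e_n^*-g_n\|\le\|e_n^*\|$, we have $\|g_n\|\le2\|e_n^*\|$. So $(g_n)$ is bounded in a finite-dimensional space and $g=\lim_{\mathcal U}g_n$ exists in norm. Then $e_n^*-g_n\to-g$ weak$^*$ along $\mathcal U$, and by lower semicontinuity $\|g\|\le\lim_{\mathcal U}\|e_n^*-g_n\|$. Hence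
$$\lim_{\mathcal U}\|e_n^*\|\le\lim_{\mathcal U}\bigl(\|e_n^*-g_n\|+\|g_n\|\bigr)=\lim_{\mathcal U}\|e_n^*-g_n\|+\|g\|\le2\lim_{\mathcal U}\|e_n^*|_Z\| .$$
So $\|e_n^*|_Z\|\ge\frac12\|e_n^*\|-\frac\eta2$ for $\mathcal U$-many $n$. For each such $n$ there is $x\in S_Z$ with $e_n^*(x)\ge\|e_n^*|_Z\|-\frac\eta2$; note $Z\neq\{0\}$. $\square$

The lemma only concerns $\mathcal U$-many $n$, so it also applies when $e_n^*$ is defined for $n>s_{j-1}$ only.

From now on the hypotheses of Theorem 2.3 hold, $f:H_k^\omega(\mathbb N)\to X$ has $\mathrm{Lip}(f)=1$, $\eta\in(0,1)$, and $z_t,D_j,d_j$ are as in Section 6. By Lemma 3.3 it suffices to find, for each $\eta$, an interlaced pair with $\|f(\bar n)-f(\bar m)\|\le2K(\mu+2)+o(1)$ as $\eta\to0$, with $k$ fixed.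

**Step 2: HIC of the quotient, for all levels at once.** The purpose is to arrange $\mathrm{dist}(D_{2i},X)\le\mu$ in a form compatible with choosing $s_1<s_2<\cdots$ one at a time. Let $Q:X^{**}\to X^{**}/X$ be the quotient map. By (6.1), for $1\le i\le k$ the map $t\mapsto Qz_t$ on $H_i^\omega(\mathbb N)$ has Lipschitz constant at most $1$. Let
$$B_i=\{s\in[\mathbb N]^{2i}:\|Qz_{(s_1,s_3,\dots,s_{2i-1})}-Qz_{(s_2,s_4,\dots,s_{2i})}\|\le\mu\}.$$
Then $\emptyset$ is $B_i$-good. Otherwise, by Lemma 3.5, $\emptyset$ is good for the complement and $[M]^{2i}\cap B_i=\emptyset$ for some infinite $M$. Composing $t\mapsto Qz_t$ with the increasing bijection $\mathbb N\to M$ gives a map $H_i^\omega(\mathbb N)\to X^{**}/X$ with Lipschitz constant at most $1$ for which no interlaced pair satisfies the bound $\mu$. This contradicts that $X^{**}/X$ is HIC with constant $\mu$.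

**Step 3: limits of norming functionals.** This step produces the $e_j^*$. For $s\in[\mathbb N]^{2k}$ choose $x_s^*\in S_{X^*}$ with $x_s^*(D_{2k}(s))=\|D_{2k}(s)\|$, which is possible because $D_{2k}(s)\in X$. For $|t|<2k$ let $x_t^*=\sigma(X^*,X)\text{-}\lim_{n\to\mathcal U}x^*_{(t,n)}\in B_{X^*}$. Put $e_j^*=x^*_{s|j}-x^*_{s|(j-1)}$. It depends only on $s|j$, and
$$\|e_j^*\|\le2,\qquad x_s^*=x_\emptyset^*+\sum_{j=1}^{2k}e_j^*,\qquad e_j^*\to0\text{ in }\sigma(X^*,X)\text{ as }s_j\to\mathcal U,\ s|(j-1)\text{ fixed}.\tag{7.1}$$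
Moreover, for $0\le j\le2k$ choose $u_j=u_j(s|j)\in X$ with $\|D_j-u_j\|\le\mathrm{dist}(D_j,X)+\eta$.

**Step 4: choice of one branch.** Here we select $s$ and, at the same time, vectors $x_1,\dots,x_{2k}$. Play the asymptotic-$c_0$ game with $n=2k$. Inductively for $j=1,\dots,2k$: $s|(j-1)$ and $x_1,\dots,x_{j-1}$ have been chosen, and the game provides $X_j\in\mathrm{cof}(X)$. Choose $s_j>s_{j-1}$ and then $x_j\in S_{X_j}$ such that

* (a) $|d_j(x_\emptyset^*)|\le\eta$ and $|d_j(e_i^*)|\le\eta$ for $i<j$;
* (b) $|e_j^*(u_{j-1})|\le\eta$ and $|e_j^*(x_i)|\le\eta$ for $i<j$;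
* (c) $s|j$ is $B_i$-good for every $i\le k$ with $2i\ge j$;
* (d) $x_j\in S_{X_j}\cap\ker x_\emptyset^*\cap\bigcap_{i<j}\ker e_i^*$ and $e_j^*(x_j)\ge\frac12\|e_j^*\|-\eta$.

Each condition can be met for $\mathcal U$-many $s_j$. For (a), $d_j\to0$ in $\sigma(X^{**},X^*)$ by (6.2) and is tested on finitely many functionals determined by $s|(j-1)$. For (b), $e_j^*\to0$ in $\sigma(X^*,X)$ by (7.1) and is tested on the vectors $u_{j-1},x_1,\dots,x_{j-1}$, which lie in $X$ and are already fixed. For (c), if $2i\ge j$ then $2i\ge j-1$, so $s|(j-1)$ is $B_i$-good (by Step 2 if $j=1$, by (c) at the previous stage otherwise); as its length is less than $2i$, the tuple $s|j$ is $B_i$-good for $\mathcal U$-many $s_j$. For (d), apply Lemma 7.1 to $Z=X_j\cap\ker x_\emptyset^*\cap\bigcap_{i<j}\ker e_i^*\in\mathrm{cof}(X)$, which does not depend on $s_j$. Four sets in $\mathcal U$ have a common element larger than $s_{j-1}$, so the choice is possible.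

**Step 5: the increments $e_j^*$ are summable in norm.** The game gives $\|\sum_jx_j\|\le K$. By (d), $x_\emptyset^*(x_j)=0$ and $e_i^*(x_j)=0$ for $i<j$; by (b), $|e_i^*(x_j)|\le\eta$ for $i>j$. There are at most $(2k)^2$ pairs $i>j$, so by (7.1) and (d)
$$K\ge x_s^*\Big(\sum_jx_j\Big)=\sum_{i\ge j}e_i^*(x_j)\ge\tfrac12\sum_j\|e_j^*\|-2k\eta-4k^2\eta ,$$
that is,
$$\sum_{j=1}^{2k}\|e_j^*\|\le2K+4k\eta+8k^2\eta .\tag{7.2}$$

**Step 6: estimate of $D_{2k}$.** We now pair the two decompositions. By (c) with $j=2i$, $s|2i\in B_i$, which says $\mathrm{dist}(D_{2i},X)\le\mu$ for $1\le i\le k$; this also holds for $i=0$. Since $D_{2i-1}=D_{2i-2}+d_{2i-1}$ and $\|d_{2i-1}\|\le1$, we get $\mathrm{dist}(D_j,X)\le\mu+1$ for all $j$.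

As $D_{2k}=\sum_ld_l$, (a) gives
$$|x_\emptyset^*(D_{2k})|\le2k\eta,\qquad|e_j^*(D_{2k})-D_j(e_j^*)|\le\sum_{l>j}|d_l(e_j^*)|\le2k\eta .$$
Writing $D_j=d_j+(D_{j-1}-u_{j-1})+u_{j-1}$ and using $\|d_j\|\le1$, the choice of $u_{j-1}$ and (b),
$$|D_j(e_j^*)|\le(1+\mu+1+\eta)\|e_j^*\|+\eta .$$
Therefore, by (7.1) and (7.2),
$$\|D_{2k}\|=x_s^*(D_{2k})=x_\emptyset^*(D_{2k})+\sum_{j=1}^{2k}e_j^*(D_{2k})\le2k\eta+2k(2k+1)\eta+(\mu+2+\eta)\bigl(2K+4k\eta+8k^2\eta\bigr).$$
For fixed $k$ the right side tends to $2K(\mu+2)$ as $\eta\to0$. Since $D_{2k}=f(\bar n)-f(\bar m)$ for an interlaced pair, $(*)_\lambda$ holds for every $\lambda>2K(\mu+2)$, and Lemma 3.3 gives Theorem 2.3. $\square$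

Compare with $f(\bar n)=\sum b_{n_i}$ in Section 6. There $Qz_t=(k-|t|)Q\mathbf 1$ depends only on $|t|$, so $\mathrm{dist}(D_{2i},c_0)=0$, and the proof bounds this $f$ although $\ell_\infty/c_0$ is not HIC. That $\ell_\infty/c_0$ is indeed not HIC follows from Theorem 2.3, since $c_0$ is asymptotic-$c_0$ and not HIC (Section 4).

## 8. Block estimates in $T^*$

Two features of $E=T^*$ are used: it contains no copy of $c_0$, since it is reflexive, and yet few blocks that start late behave like $c_0$.

**Lemma 8.1.** If $w_1<\dots<w_r$ are nonzero and finitely supported in $E$ and $r\le\min\mathrm{supp}\,w_1$, then $\|\sum w_j\|\le2\max\|w_j\|$. Consequently the same estimate holds for any at most $r$ successive blocks, possibly zero, supported in $[r,\infty)$.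

*Proof.* Let $E_j=\mathrm{supp}\,w_j$ and $x\in T$. By (1.1),
$$\Big|\Big\langle\sum_jw_j,x\Big\rangle\Big|=\Big|\sum_j\langle w_j,E_jx\rangle\Big|\le\max_j\|w_j\|\sum_j\|E_jx\|_T\le2\max_j\|w_j\|\,\|x\|_T .$$
For the second claim omit the zero blocks; the remaining $r'\le r$ blocks start at or after $r\ge r'$. $\square$

**Lemma 8.2.** $T^*$ is asymptotic-$c_0$ with constant $3$.

*Proof.* Given $n$, put $q_0=n$ and let $X_i$ be the set of vectors whose first $q_{i-1}$ coordinates vanish. Given $x_i\in S_{X_i}$, choose $q_i>q_{i-1}$ such that the part of $x_i$ supported beyond $q_i$ has norm less than $1/n$. The parts of the $x_i$ in $(q_{i-1},q_i]$ have norm at most $1$ by unconditionality, and they are $n$ successive blocks supported in $[n,\infty)$. By Lemma 8.1, $\|\sum a_ix_i\|\le(2+n\cdot\frac1n)\max|a_i|=3\max|a_i|$. $\square$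

## 9. A variation space over $Y$ whose limit functional is onto $Y$

We need an asymptotic-$c_0$ space $X$ with $X^{**}/X\cong Y$; for Theorem 2.1, $Y=T^*$.

**A direct sum does not do it.** One would first take infinite-dimensional spaces $Z_1,Z_2,\dots$, each with $Z_i^{**}/Z_i$ one dimensional, and form the sum $Z=(\bigoplus Z_i)_{T^*}$ with norm $\|(z_i)\|=\|\sum\|z_i\|t_i\|_E$, hoping that the one-dimensional quotients assemble to $T^*$. But such a $Z$ is not asymptotic-$c_0$, so Theorem 2.3 does not apply. Indeed, whatever $X_i\in\mathrm{cof}(Z)$ is announced in round $i$, the copy of $Z_i$ in $Z$ is infinite dimensional and meets $X_i$, so the answer $x_i\in S_{X_i}\cap Z_i$ is legal. Then $\|\sum_{i\le n}x_i\|=\|t_1+\dots+t_n\|_E$. If these norms were bounded by $C$, then $1$-unconditionality would give $\max|c_i|\le\|\sum c_it_i\|\le C\max|c_i|$, and $E$ would be isomorphic to $c_0$, which is not reflexive. The failure is due to having infinitely many infinite-dimensional pieces: the game cannot get rid of the early ones.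

So we build one space with finite-dimensional pieces. The elements of the bidual will be certain convergent sequences in $Y$, those of $X$ will be the ones with limit $0$, and the quotient will record the limit.

**Definition 9.1.** Let $Y\ne\{0\}$ be separable, and let $\{0\}\ne F_1\subset F_2\subset\cdots$ be finite-dimensional subspaces of $Y$ with dense union. Consider sequences $x=(x(n))_{n\ge1}$ with $x(n)\in F_n$, and put $x(0)=0$. For $p=(p_0<p_1<\dots<p_r)$ in $\{0,1,2,\dots\}$, $r\ge1$, let
$$v_p(x)=\Big\|\sum_{l=1}^r\|x(p_l)-x(p_{l-1})\|_Y\,t_{p_l}\Big\|_E,\qquad\|x\|=\sup_pv_p(x),\qquad V=\{x:\|x\|<\infty\}.$$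
$X$ is the closure in $V$ of the finitely supported sequences.

Example: let $y\in F_1$ and $x(n)=y$ for all $n\ge1$. If $p_0\ge1$ then $v_p(x)=0$; if $p_0=0$ then $v_p(x)=\|\,\|y\|t_{p_1}\|=\|y\|$. So $x\in V$ and $\|x\|=\|y\|$. Step 2 below shows that $x\notin X$ if $y\ne0$.

**The basic properties.** Since $(t_i)$ is $1$-unconditional, the $E$-norm of vectors with nonnegative coordinates increases with the coordinates, so $v_p$ is a seminorm. Taking $p=(0,n)$ gives
$$\|x(n)\|\le\|x\| ,\tag{9.1}$$
so $\|\cdot\|$ is a norm on $V$. $V$ is complete: by (9.1) a Cauchy sequence $(x_i)$ converges coordinatewise to some $x$ with $x(n)\in F_n$, and $v_p(x_j-x)=\lim_iv_p(x_j-x_i)\le\limsup_i\|x_j-x_i\|$ for all $p$, which is finite and tends to $0$ as $j\to\infty$. Hence $x\in V$ and $x_j\to x$. A finitely supported $x$ is in $V$, because $v_p(x)\le\sum_l(\|x(p_l)\|+\|x(p_{l-1})\|)\le2\sum_n\|x(n)\|$. Thus $X$ is a Banach space. It is separable as the closure of a countable union of finite-dimensional spaces, and infinite dimensional since all $F_n\ne\{0\}$.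

**Step 1: tails vanish, so limits exist.** This step uses that $E$ contains no copy of $c_0$. For $x\in V$ let $\tau_q(x)=\sup\{v_p(x):p_0\ge q\}$, which is nonincreasing in $q$. We claim $\tau_q(x)\to0$. Otherwise there is $\delta>0$ with $\tau_q(x)>\delta$ for all $q$, and inductively we get $p^{(1)},p^{(2)},\dots$ with $\max p^{(a)}<\min p^{(a+1)}$ and $v_{p^{(a)}}(x)>\delta$. Let
$$w_a=\sum_{l\ge1}\|x(p^{(a)}_l)-x(p^{(a)}_{l-1})\|\,t_{p_l^{(a)}} .$$
These are successive blocks in $E$ with $\|w_a\|>\delta$. Let $p$ be the concatenation of $p^{(1)},\dots,p^{(A)}$. The vector defining $v_p(x)$ coincides with $\sum_{a\le A}w_a$ except for additional nonnegative terms at the positions $p_0^{(a)}$, $2\le a\le A$, which lie outside the supports of the $w_a$. By $1$-unconditionality $\|\sum_{a\le A}w_a\|\le v_p(x)\le\|x\|$ for all $A$, and, again by $1$-unconditionality,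
$$\delta\max|c_a|\le\Big\|\sum_{a\le A}c_aw_a\Big\|\le\|x\|\max|c_a|$$
for all scalars $c_a$. So $E$ contains $c_0$, a contradiction to its reflexivity.

For $q\le n<m$ the choice $p=(n,m)$ gives $\|x(n)-x(m)\|\le\tau_q(x)$. So $(x(n))$ is Cauchy and $L(x)=\lim_nx(n)\in Y$ exists. $L:V\to Y$ is linear, and $\|L\|\le1$ by (9.1).

**Step 2: $\ker L=X$.** This identifies $X$ inside $V$. $L$ is continuous and vanishes on finitely supported sequences, so $X\subset\ker L$. Conversely let $L(x)=0$ and $x_q=x\mathbf 1_{[1,q]}$. The sequence $x-x_q$ vanishes on $[0,q]$ and equals $x$ beyond $q$. Fix $p$ and look at the terms of $v_p(x-x_q)$. Those with both indices $\le q$ vanish. At most one term comes from a pair $p_{l-1}\le q<p_l$, with coefficient $\|x(p_l)\|$. The terms with both indices $>q$ come from the part of $p$ beyond $q$ and contribute at most $\tau_{q+1}(x)$. So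
$$\|x-x_q\|\le\sup_{n>q}\|x(n)\|+\tau_{q+1}(x)\to0,$$
by $L(x)=0$ and Step 1. Hence $x\in X$.

**Step 3: $L$ is onto, so $V/X\cong Y$.** Let $y\in Y$. By density and monotonicity of $(F_n)$ choose $n_1<n_2<\cdots$ and $y_j'\in F_{n_j}$ with $\|y-y_j'\|\le2^{-j}$, and put $y_1=y_1'$, $y_j=y_j'-y_{j-1}'$ for $j\ge2$. Then $y_j\in F_{n_j}$, $y=\sum_jy_j$ and $\sum\|y_j\|<\infty$. Let $x(n)=\sum_{n_j\le n}y_j\in F_n$. Since $\|t_i\|=1$ and each $y_j$ enters at most one of the differences $x(p_l)-x(p_{l-1})$,
$$v_p(x)\le\sum_l\|x(p_l)-x(p_{l-1})\|\le\sum_j\|y_j\| ,$$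
so $x\in V$, and $L(x)=y$. By the open mapping theorem and Step 2, $V/X\cong Y$.

## 10. $X$ is asymptotic-$c_0$ and $X^{**}$ is the variation space $V$

**Step 4: block estimate.** This step transfers Lemma 8.1 from $E$ to $V$. *Let $N\ge1$, $N\le q_0<q_1<\dots<q_N$, and let $w_a\in V$ be supported in $I_a=(q_{a-1},q_a]$ with $\|w_a\|\le1$ $(1\le a\le N)$. Then $\|\sum_aw_a\|\le6$.*

Put $w=\sum_aw_a$, $I_0=[0,q_0]$, $I_{N+1}=(q_N,\infty)$, and fix $p$. We split the terms of $v_p(w)$ according to the intervals that contain $p_{l-1}$ and $p_l$.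

First take the terms with $p_{l-1},p_l$ in the same $I_a$. They vanish for $a=0$ and $a=N+1$. For $1\le a\le N$ they form a block whose $E$-norm is $v_{p\cap I_a}(w_a)\le1$ (or there are no such terms). So there are at most $N$ successive blocks, supported beyond $q_0\ge N$, and by Lemma 8.1 their sum has norm at most $2$.

In the remaining terms $p_{l-1}$ and $p_l$ lie in different intervals. Then $p_l\in I_a$ for some $a\in\{1,\dots,N+1\}$, and $p_l$ is the first element of $p$ in $I_a$, so for each $a$ there is at most one such $l$. There are at most $N+1$ such terms, at positions $\ge q_0+1\ge N+1$. By (9.1) for the $w_a$, their coefficients are at most $\|w(p_l)\|+\|w(p_{l-1})\|\le2$. By Lemma 8.1 with $r=N+1$ their sum has norm at most $4$. Altogether $v_p(w)\le6$.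

**Step 5: $X$ is asymptotic-$c_0$ with constant $7$.** First we need truncations. For $x\in V$ let $R_qx=x\mathbf 1_{[1,q]}$. In $v_p(R_qx)$ the terms with both indices $\le q$ contribute at most $\|x\|$, at most one term straddles $q$, with coefficient $\|x(p_{l-1})\|\le\|x\|$, and the others vanish. So
$$\|R_qx\|\le2\|x\|\quad(x\in V).\tag{10.1}$$
On $X$, $R_q$ is a finite-rank operator with $\|R_q\|\le2$. Moreover $R_qx\to x$ for all $x\in X$, since this holds for finitely supported $x$ and the $R_q$ are uniformly bounded.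

Given $n$, let $\varepsilon=1/(n+6)$, $q_0=n$, and $X_i=X\cap\ker R_{q_{i-1}}\in\mathrm{cof}(X)$. Given $x_i\in S_{X_i}$, choose $q_i>q_{i-1}$ with $\|x_i-R_{q_i}x_i\|\le\varepsilon$. The vectors $R_{q_i}x_i$ are supported in $(q_{i-1},q_i]$ and have norm at most $1+\varepsilon$. Step 4 with $N=n$, applied to the vectors $a_iR_{q_i}x_i$ after division by $(1+\varepsilon)\max|a_i|$ (if this is not $0$), gives
$$\Big\|\sum a_ix_i\Big\|\le\bigl(6(1+\varepsilon)+n\varepsilon\bigr)\max|a_i|=7\max|a_i| .$$

**Step 6: functionals are approximated by truncations.** *For $x^*\in X^*$, $\|x^*-R_q^*x^*\|\to0$.* This is what will make an element of $X^{**}$ determined by its coordinates. Otherwise there are $\delta>0$ and an infinite set $P$ with $\|x^*-R_q^*x^*\|>\delta$ for $q\in P$. Choose $q_1\in P$. Given $q_a\in P$, choose $y_a\in B_X$ with $x^*(y_a-R_{q_a}y_a)>\delta$. Since $R_qy_a\to y_a$, there is $q_{a+1}\in P$, $q_{a+1}>q_a$, with $x^*(w_a)>\delta$, where $w_a=R_{q_{a+1}}y_a-R_{q_a}y_a$. Then $w_a$ is supported in $(q_a,q_{a+1}]$ and $\|w_a\|\le4$.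 For any $N$ choose $a_0$ with $q_{a_0}\ge N$. Step 4, applied to the $N$ vectors $w_a/4$, gives
$$N\delta<x^*\Big(\sum_{a=a_0}^{a_0+N-1}w_a\Big)\le24\|x^*\| ,$$
which is impossible for large $N$.

**Step 7: $X^{**}\cong V$, by an isomorphism extending the identity of $X$.** We read off the coordinates of $x^{**}\in X^{**}$. As $R_q$ has finite rank on $X$, $R_q^{**}x^{**}\in R_qX$. For $r\le q$ we have $R_rR_q=R_r$, so $R_r(R_q^{**}x^{**})=R_r^{**}x^{**}$: these finitely supported sequences are compatible. So there is a unique sequence $x=Jx^{**}$ with $x(n)\in F_n$ and $R_q^{**}x^{**}=x\mathbf 1_{[1,q]}$ for all $q$. $J$ is linear, and $Jx=x$ for $x\in X$.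

*$J$ maps into $V$ and $\|Jx^{**}\|\le\|x^{**}\|$.* Let $\max p\le q$. By Goldstine's theorem there is a net $x_\alpha\in X$ with $\|x_\alpha\|\le\|x^{**}\|$ and $x_\alpha\to x^{**}$ weak$^*$. Then $R_qx_\alpha\to R_q^{**}x^{**}$ weak$^*$ in the finite-dimensional space $R_qX$, hence in norm. Since $v_p$ only uses coordinates up to $q$, $v_p(x)=\lim_\alpha v_p(R_qx_\alpha)=\lim_\alpha v_p(x_\alpha)\le\|x^{**}\|$.

*$J$ is injective.* If $R_q^{**}x^{**}=0$ for all $q$, then $x^{**}(x^*)=\lim_qx^{**}(R_q^*x^*)=\lim_q(R_q^{**}x^{**})(x^*)=0$ for all $x^*\in X^*$, by Step 6.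

*$J$ is onto $V$.* For $x\in V$ the sequence $(x\mathbf 1_{[1,q]})_q$ lies in $X$ and is bounded by $2\|x\|$, by (10.1). Let $x^{**}\in X^{**}$ be a weak$^*$ cluster point. Since $R_r(x\mathbf 1_{[1,q]})=x\mathbf 1_{[1,r]}$ for $q\ge r$ and $R_r^{**}$ is weak$^*$ continuous, $R_r^{**}x^{**}=x\mathbf 1_{[1,r]}$ for all $r$, i.e. $Jx^{**}=x$.

By the open mapping theorem $J$ is an isomorphism of $X^{**}$ onto $V$, and it is the identity on $X$. Hence $X^{**}/X\cong V/X\cong Y$ by Step 3. Together with Step 5 this proves Theorem 2.4. $\square$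

For $Y=\mathbb R$ and $F_n=\mathbb R$ this $X$ has codimension one in its bidual: the quasi-reflexive, non-reflexive example promised in Section 1.

## 11. Taking $Y=T^*$: proofs of Theorem 2.1 and Corollary 2.5

**Proof of Theorem 2.1.** *$T^*$ is HIC.* It is reflexive, and asymptotic-$c_0$ by Lemma 8.2. Its bidual quotient is $\{0\}$, which is HIC with every positive constant, so $T^*$ is HIC by Theorem 2.3. (The first approach in Section 6 gives this too, and so does the quoted theorem of Baudier, Lancien, Motakis and Schlumprecht.)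

*The space.* $T^*$ is separable, having a basis, so Theorem 2.4 with $Y=T^*$ gives a separable, infinite-dimensional, asymptotic-$c_0$ space $X$ with $X^{**}/X\cong T^*$. By Lemma 3.1(a), HIC is an isomorphism invariant, so $X^{**}/X$ is HIC. Theorem 2.3 shows that $X$ has HIC$_\infty$. Since $\dim X^{**}/X=\dim T^*=\infty$, $X$ is not quasi-reflexive. $\square$

**Proof of Corollary 2.5.** (1) If $X$ has HIC$_\infty$, then $X^{**}/X$ is HIC by Theorem 2.2. If $X$ is asymptotic-$c_0$ and $X^{**}/X$ is HIC, then $X$ has HIC$_\infty$ by Theorem 2.3.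

(2) The two descriptions in (iii) agree by Lemma 3.1(b). (iii)$\Rightarrow$(ii): Theorem 2.4 gives a separable asymptotic-$c_0$ space $X$ with $X^{**}/X\cong Y$; this quotient is HIC by Lemma 3.1(a), so $X$ has HIC$_\infty$ by Theorem 2.3. (ii)$\Rightarrow$(i) is trivial. (i)$\Rightarrow$(iii): $X^{**}/X$ is HIC by Theorem 2.2, hence so is $Y$ by Lemma 3.1(a). $\square$
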